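\title{Odd cohomology of Calogero--Moser spaces of type $B$}

\begin{abstract}
To a complex reflection group $W$ and a parameter $k$ one attaches the Calogero--Moser space $\mathcal Z_k$, the spectrum of the center of the rational Cherednik algebra at $t=0$. A conjecture stated in a paper of Bonnaf\'e predicts that (a) $\mathcal Z_k$ has no odd cohomology, and that (b) the image of its $\mathbb C^\times$-equivariant cohomology in that of the fixed points is the Rees algebra of an explicit filtered subalgebra of the center of $\mathbb CW$. We show that (a) fails in type $B$: for $W=B_{15}$ and an explicit $k$ one has $\dim\mathrm H^{11}(\mathcal Z_k)\ge 2$, and for every $n\ge 7$ there is a parameter for $B_n$ with $\mathrm H^7(\mathcal Z_k)\cong\mathbb C$. Part (b) holds at all the parameters we consider. The proof realizes $\mathcal Z_k$ as a quiver variety, resolves it by a variety diffeomorphic to a smooth Calogero--Moser space, and identifies the odd cohomology with the cokernel of a restriction map to the exceptional locus.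
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

\subsection{Calogero--Moser spaces}

Let $V$ be a finite-dimensional complex vector space and $W\subset\mathrm{GL}(V)$ a finite complex reflection group. Write $\mathbb C[V]=S(V^*)$ and $\mathbb C[V^*]=S(V)$, and let $\langle\,,\rangle:V\times V^*\to\mathbb C$ be the natural pairing. Let $\mathcal A$ be the set of reflecting hyperplanes. For $H\in\mathcal A$, the pointwise stabilizer $W_H$ is cyclic, of order $e_H$. Choose $\alpha_H\in V^*$ with kernel $H$, and $\alpha_H^\vee\in V$ spanning the $W_H$-stable line complementary to $H$, so that $\langle\alpha_H^\vee,\alpha_H\rangle\ne0$. For $j\in\mathbb Z/e_H\mathbb Z$ put $\varepsilon_{H,j}=\frac1{e_H}\sum_{w\in W_H}\det(w)^jw$. A \emph{parameter} is a family of complex numbers $k=(k_{\Omega,j})$ indexed by the pairs $(\Omega,j)$, where $\Omega$ is a $W$-orbit in $\mathcal A$ and $j\in\mathbb Z/e_H\mathbb Z$ for $H\in\Omega$; we write $k_{H,j}=k_{\Omega,j}$ for $H\in\Omega$.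

The \emph{rational Cherednik algebra at $t=0$} is the quotient $\mathbf H_k$ of $\mathrm T(V\oplus V^*)\rtimes W$ by the relations $[x,x']=0=[y,y']$ and
\[
[y,x]=\sum_{H\in\mathcal A}\sum_{j=0}^{e_H-1}e_H\,(k_{H,j}-k_{H,j+1})\,\frac{\langle y,\alpha_H\rangle\langle\alpha_H^\vee,x\rangle}{\langle\alpha_H^\vee,\alpha_H\rangle}\,\varepsilon_{H,j}
\]
for $x,x'\in V^*$ and $y,y'\in V$. Multiplication gives an isomorphism of vector spaces $\mathbb C[V]\otimes\mathbb CW\otimes\mathbb C[V^*]\simeq\mathbf H_k$ (the PBW property). The center $Z_k$ of $\mathbf H_k$ contains $\mathbb C[V]^W\otimes\mathbb C[V^*]^W$, and the \emph{Calogero--Moser space} is the affine variety $\mathcal Z_k=\operatorname{Spec}Z_k$. Giving $V^*$, $W$, $V$ the weights $1,0,-1$ defines a $\mathbb Z$-grading of $\mathbf H_k$, hence an action of the torus $T=\mathbb C^\times$ on $\mathcal Z_k$: a function $f$ of weight $d$ satisfies $f(t\cdot z)=t^df(z)$. (The opposite convention replaces the class $\hbar$ below by $-\hbar$ and changes none of the statements.)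

The fixed points of $T$ are governed by the characters of $W$. Let $\bar{\mathbf H}_k$ be the quotient of $\mathbf H_k$ by the ideal generated by the invariants without constant term $\mathbb C[V]^W_+$ and $\mathbb C[V^*]^W_+$. By PBW, $\bar{\mathbf H}_k\simeq\mathbb C[V]^{\mathrm{co}W}\otimes\mathbb CW\otimes\mathbb C[V^*]^{\mathrm{co}W}$, where the outer factors are the coinvariant algebras. Let $\boldsymbol\Omega^k:Z_k\to Z(\mathbb CW)$ be the composite of $Z_k\subset\mathbf H_k\to\bar{\mathbf H}_k$ with the projection onto $1\otimes\mathbb CW\otimes1$. For $\chi\in\operatorname{Irr}(W)$ let $e_\chi$ be the central primitive idempotent and $\omega_\chi$ the central character. The following facts belong to the setting of the conjecture and are used without proof: $\boldsymbol\Omega^k$ is an algebra morphism; the points $z_\chi(k)=\omega_\chi\circ\boldsymbol\Omega^k$ define a surjection $\operatorname{Irr}(W)\to\mathcal Z_k^T$, whose fibers are called the \emph{Calogero--Moser $k$-families}; and $\operatorname{im}\boldsymbol\Omega^k$ is spanned by the idempotents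 $\sum_{\chi\in\mathfrak F}e_\chi$, where $\mathfrak F$ runs over the families. Thus the algebra $\operatorname{Fun}(\mathcal Z_k^T)$ of functions on the finite set $\mathcal Z_k^T$ is identified with $\operatorname{im}\boldsymbol\Omega^k$ by
\begin{equation}\label{eq:fun}
f\longmapsto\sum_{\chi}f(z_\chi(k))\,e_\chi .
\end{equation}

For $j\ge0$ let $\mathcal F_jZ(\mathbb CW)$ be the span of the class sums of the $w\in W$ with $\operatorname{codim}_VV^w\le j$. Since $V^w\cap V^{w'}\subset V^{ww'}$, this is an algebra filtration. Give $\operatorname{im}\boldsymbol\Omega^k$ the induced filtration $\mathcal F_jZ(\mathbb CW)\cap\operatorname{im}\boldsymbol\Omega^k$, and for such a filtered algebra $A$ put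
\[
\operatorname{Rees}_{\mathcal F}(A)=\sum_{j\ge0}\hbar^j\mathcal F_jA\subset\mathbb C[\hbar]\otimes A .
\]
This is a graded algebra with $\operatorname{Rees}_{\mathcal F}(A)/\hbar\operatorname{Rees}_{\mathcal F}(A)=\operatorname{gr}^{\mathcal F}A$. We shall use two results on $\mathcal Z_k$ throughout. All cohomology is singular cohomology with complex coefficients.

\begin{theorem}[Etingof--Ginzburg \cite{EG}]\label{thm:EG}
Let $e=\frac1{|W|}\sum_{w\in W}w$.
\begin{itemize}
\item[(i)] The algebra $e\mathbf H_ke$ is commutative, and $z\mapsto ze$ is an isomorphism $Z_k\simeq e\mathbf H_ke$.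
\item[(ii)] \cite[Theorem 1.8]{EG} If $\mathcal Z_k$ is smooth, then $\mathrm H^{\mathrm{odd}}(\mathcal Z_k)=0$ and $\mathrm H^{2j}(\mathcal Z_k)\cong\operatorname{gr}^{\mathcal F}_jZ(\mathbb CW)$.
\end{itemize}
\end{theorem}

Filter $\mathbf H_k$ by the degree in $V\oplus V^*$. By PBW the associated graded algebra is $\mathbb C[V\oplus V^*]\rtimes W$, so $\operatorname{gr}(e\mathbf H_ke)=\mathbb C[V\oplus V^*]^W$. In particular $Z_k$ is a domain, and the spaces $\mathcal Z_k$ deform the quotient singularity $\mathcal Z_0=(V\oplus V^*)/W$.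

\subsection{The conjecture}

For a complex algebraic variety $M$ with an algebraic action of $T$, the equivariant cohomology $\mathrm H_T(M)$ is the cohomology of the Borel construction $ET\times_TM$. It is an algebra over $\mathrm H_T(\mathrm{pt})=\mathbb C[\hbar]$, with $\hbar$ in degree $2$. It equals $\mathrm H_{S^1}(M)$ for the unit circle $S^1\subset T$, and $M^{S^1}=M^T$ because stabilizers in $T$ are Zariski closed and $S^1$ is Zariski dense. We recall two standard facts.
\begin{itemize}
\item[(L1)] If $\mathrm H^{\mathrm{odd}}(M)=0$, the spectral sequence of $ET\times_TM\to BT$ degenerates, so $\mathrm H_T(M)$ is free over $\mathbb C[\hbar]$ and $\mathrm H_T(M)/\hbar\,\mathrm H_T(M)\cong\mathrm H^*(M)$.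
\item[(L2)] (Localization.) The restriction $\mathrm H_T(M)\to\mathrm H_T(M^T)=\mathbb C[\hbar]\otimes\mathrm H^*(M^T)$ becomes an isomorphism after inverting $\hbar$.
\end{itemize}
Together they show: if $\mathrm H^{\mathrm{odd}}(M)=0$, restriction to $M^T$ is injective and $\dim\mathrm H^*(M)=\dim\mathrm H^*(M^T)$.

Let $i_k:\mathcal Z_k^T\hookrightarrow\mathcal Z_k$ be the inclusion. By \eqref{eq:fun}, restriction to the fixed points is an algebra morphism $i_k^*:\mathrm H_T(\mathcal Z_k)\to\mathbb C[\hbar]\otimes\operatorname{im}\boldsymbol\Omega^k$. The following conjecture is stated in \cite{Bon}.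

\medskip
\noindent\textbf{Conjecture.} \emph{For every $W$ and $k$:
\begin{itemize}
\item[(a)] $\mathrm H^{2i+1}(\mathcal Z_k)=0$ for all $i\ge0$;
\item[(b)] $\operatorname{im}(i_k^*)=\operatorname{Rees}_{\mathcal F}(\operatorname{im}\boldsymbol\Omega^k)$.
\end{itemize}}
\medskip

If (a) and (b) hold, then $i_k^*$ is injective, and (L1) gives $\mathrm H^{2j}(\mathcal Z_k)\cong\operatorname{gr}^{\mathcal F}_j\operatorname{im}\boldsymbol\Omega^k$: the cohomology of $\mathcal Z_k$ is read off from the partition of $\operatorname{Irr}(W)$ into families. The two extreme cases support this prediction. For $k=0$, scaling of $V\oplus V^*$ commutes with $T$ and contracts $\mathcal Z_0$ to its only fixed point, so $\mathrm H_T(\mathcal Z_0)=\mathbb C[\hbar]$, while $\operatorname{im}\boldsymbol\Omega^0=\mathbb C\cdot 1=\mathcal F_0Z(\mathbb CW)$ has Rees algebra $\mathbb C[\hbar]$. For smooth $\mathcal Z_k$ the predicted cohomology is that of Theorem~\ref{thm:EG}(ii), by the following observation.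

\begin{lemma}\label{lem:singletons}
If $\mathcal Z_k$ is smooth, then the points $z_\chi(k)$ are pairwise distinct and $\operatorname{im}\boldsymbol\Omega^k=Z(\mathbb CW)$.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:EG}(ii), $\mathrm H^{\mathrm{odd}}(\mathcal Z_k)=0$ and $\dim\mathrm H^*(\mathcal Z_k)=\dim Z(\mathbb CW)=|\operatorname{Irr}(W)|$. By (L1) and (L2), $|\mathcal Z_k^T|=|\operatorname{Irr}(W)|$, so the surjection $\chi\mapsto z_\chi(k)$ is bijective.
\end{proof}

The Conjecture is known to hold if $k=0$, if $\dim V=1$, or if $\mathcal Z_k$ is smooth, and it is natural to expect the intermediate parameters to interpolate between these cases. Note, however, that by (L2) the kernel of $i_k^*$ is the $\hbar$-torsion of $\mathrm H_T(\mathcal Z_k)$, and that (b) says nothing about it. So (b) can hold while (a) fails, and this is what happens in type $B$.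

\subsection{Type $B$ and the results}

Let $W=B_n=G(2,1,n)$ be the group of signed permutation matrices, acting on $V=\mathbb C^n$ with basis $y_1,\dots,y_n$ and dual basis $x_1,\dots,x_n$. For $n\ge2$ there are two orbits of hyperplanes: $\Omega_1=\{x_i=0\}$, with reflections $\gamma_i$, and $\Omega_2=\{x_i=\pm x_j\}$, with reflections $s_{ij}$ and $s'_{ij}=s_{ij}\gamma_i\gamma_j$. All $e_H$ equal $2$, and if $s_H$ is the reflection in $H$, then $\varepsilon_{H,0}-\varepsilon_{H,1}=s_H$ and $\sum_j2(k_{H,j}-k_{H,j+1})\varepsilon_{H,j}=2(k_{H,0}-k_{H,1})s_H$. Put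
\[
b=2(k_{\Omega_1,0}-k_{\Omega_1,1}),\qquad 2a=2(k_{\Omega_2,0}-k_{\Omega_2,1}).
\]
All pairs $(a,b)\in\mathbb C^2$ occur, and $\mathbf H_k$ depends only on $(a,b)$. For $y=y_1$, $x=x_1$ the fraction in the defining relation is $1$ for $H=\{x_1=0\}$, it is $\frac12$ for $H=\{x_1=\pm x_j\}$, and it is $0$ otherwise. Hence
\begin{equation}\label{eq:rel}
[y_1,x_1]=b\gamma_1+a\sum_{j\ge2}(s_{1j}+s'_{1j}).
\end{equation}
For $n=1$ there is only $\Omega_1$, and \eqref{eq:rel} holds with an empty sum.

Let $h_r(n)$ be the number of conjugacy classes of $B_n$ with $\operatorname{codim}V^w=r$, so that $h_r(n)=\dim\operatorname{gr}_r^{\mathcal F}Z(\mathbb CB_n)$; we set $h_r(0)=\delta_{r0}$, and $h_r=0$ for $r<0$. Conjugacy classes are signed cycle types, and a positive (negative) cycle of length $l$ contributes $l-1$ (respectively $l$) to the codimension. Record the numbers $l-1>0$ of the positive cycles in a partition $\alpha$ and the lengths of the negative cycles in a partition $\beta$; the remaining letters are positive fixed points. Then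
\[
h_r(n)=\#\{(\alpha,\beta):|\alpha|+|\beta|=r,\ r+\operatorname{length}(\alpha)\le n\}.
\]
Let $p(r)$ be the number of partitions of $r$ and $p_2(r)=\sum_ip(i)p(r-i)$ the number of pairs of partitions of total size $r$. In the \emph{stable range} $n\ge2r$ the length condition is empty, so
\begin{equation}\label{eq:stable}
h_r(n)=p_2(r)\quad(n\ge2r),\qquad p_2(0),\dots,p_2(5)=1,\,2,\,5,\,10,\,20,\,36 .
\end{equation}

For integers $s\ge0$ and $n\ge2$, let $k(s)$ be any parameter for $B_n$ with
\[
2a=-1,\qquad b=(-1)^ss .
\]

\begin{theorem}\label{thm:A}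
Let $n\ge2$, $s+1\le n\le2s+3$ and $n'=n-s-1$. Then for all $r$
\[
\dim\mathrm H^{2r+1}(\mathcal Z_{k(s)})\ \ge\ \sum_{j=1}^{s+1}h_{r-j}(n')-h_r(n).
\]
For $n=15$ and $s=6$, that is, $k_{\Omega_1,0}-k_{\Omega_1,1}=3$ and $k_{\Omega_2,0}-k_{\Omega_2,1}=-\frac12$, this gives $\dim\mathrm H^{11}(\mathcal Z_{k(6)})\ge2$. So part \emph{(a)} of the Conjecture, hence the Conjecture, is false.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $n\ge2$, $s+1\le n\le2s+3$, $n'=n-s-1$, and let $r$ satisfy $1\le r\le s+1$, $2(r-1)\le n'$ and $2r\le n$. Then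
\[
\dim\mathrm H^{2r}(\mathcal Z_{k(s)})=p(r),\qquad\dim\mathrm H^{2r+1}(\mathcal Z_{k(s)})=\sum_{i<r}p_2(i)-p_2(r)+p(r).
\]
In particular $\dim\mathrm H^7(\mathcal Z_{k(n-5)})=1$ for $W=B_n$ and every $n\ge7$.
\end{theorem}

\begin{theorem}\label{thm:C}
If $n\ge2$ and $s+1\le n\le2s+3$, then part \emph{(b)} of the Conjecture holds for $B_n$ at $k=k(s)$.
\end{theorem}

Theorem~\ref{thm:A} is proved in Sections~\ref{sec:quiver}--\ref{sec:special} and uses, besides Theorem~\ref{thm:EG}, only standard invariant theory and topology. Theorem~\ref{thm:B} also uses a theorem of McGerty and Nevins \cite{MN}, and Theorem~\ref{thm:C} uses the smooth case of the Conjecture. We do not claim that $7$ is the smallest rank in which (a) fails, and we do not decide (b) in general.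

\section{The idea in two small cases}\label{sec:idea}

\subsection{Rank one}\label{ss:rankone}

Let $W=B_1=\{1,\gamma\}$, so that $[y,x]=b\gamma$ and $\gamma$ anticommutes with $x$ and $y$. The elements $u=x^2$ and $u'=y^2$ are central, since $[y,x^2]=b(\gamma x+x\gamma)=0$ and $[y^2,x]=b(y\gamma+\gamma y)=0$. So is $z=xy+\frac b2\gamma$: we have $[xy,x]=bx\gamma$, $[xy,y]=by\gamma$, $[\gamma,x]=-2x\gamma$ and $[\gamma,y]=-2y\gamma$. Moreover
\[
z^2=x(xy+b\gamma)y+b\,xy\gamma+\tfrac{b^2}4=uu'+\tfrac{b^2}4 .
\]
The symbols $x^2,y^2,xy$ generate $\operatorname{gr}(e\mathbf H_ke)=\mathbb C[x,y]^{W}$ with the single relation $(xy)^2=x^2y^2$, so $\mathcal Z_k$ is the surface $z^2=uu'+b^2/4$. Arranging the coordinates in the matrix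
\[
\varphi=\begin{pmatrix}z-\frac b2&u\\-u'&-z-\frac b2\end{pmatrix},
\]
we identify $\mathcal Z_k$ with the set of $\varphi\in\operatorname{End}(\mathbb C^2)$ with $\operatorname{tr}\varphi=-b$ and $\det\varphi=0$; these satisfy $\varphi^2=-b\varphi$.

Let $\mathcal X_b$ be the set of pairs $(K,\varphi)$, where $K\subset\mathbb C^2$ is a line, $\varphi(\mathbb C^2)\subset K$, and $\varphi$ acts on $K$ by $-b$. For fixed $K$ such $\varphi$ form an affine line, so $\mathcal X_b$ is smooth and has the cohomology of $\mathbb P^1$ \emph{for every $b$}. The map $\pi:(K,\varphi)\mapsto\varphi$ onto $\mathcal Z_k$ is bijective wherever $\varphi$ has rank one, since then $K=\operatorname{im}\varphi$. For $b\neq0$ this is everywhere. For $b=0$, the space $\mathcal Z_0$ is obtained from $\mathcal X_0$ by collapsing the curve $E=\{\varphi=0\}\cong\mathbb P^1$ to the point $S=\{0\}$, and there is an exact sequence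
\[
0\to\mathrm H^2(\mathcal Z_0)\to\mathrm H^2(\mathcal X_0)\xrightarrow{\ \rho\ }\mathrm H^2(E)\to\mathrm H^3(\mathcal Z_0)\to0 .
\]
The class $\zeta=c_1(K)$ generates $\mathrm H^2(E)$ and extends to $\mathcal X_0$, so $\rho$ is onto and there is no odd cohomology.

\subsection{Where an odd class comes from}\label{ss:degree6}

The general case has the same shape. For $k=k(s)$ in the range of the theorems we construct a proper map $\pi:\mathcal X\to\mathcal Z=\mathcal Z_{k(s)}$ and a closed subset $S\subset\mathcal Z$ such that $\pi$ is bijective over $\mathcal Z\setminus S$, while $E=\pi^{-1}(S)$ is a $\mathbb P^{s+1}$-bundle over $S$ with tautological class $\zeta$. The spaces $\mathcal X$ and $S$ are homeomorphic to \emph{smooth} Calogero--Moser spaces of $B_n$ and $B_{n'}$, so they have even cohomology, with Betti numbers $h_r(n)$ and $h_r(n')$. Then $\mathrm H^{2r+1}(\mathcal Z)$ is the cokernel of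
\[
\rho_r:\mathrm H^{2r}(\mathcal X)\to\mathrm H^{2r}(E)/\mathrm H^{2r}(S)=\bigoplus_{j=1}^{s+1}\zeta^j\,\mathrm H^{2(r-j)}(S).
\]
The new feature is that $S$ has cohomology. Theorem~\ref{thm:A} compares the dimensions of the two sides. In the stable range the difference is $\sum_{i<r}p_2(i)-p_2(r)$, which by \eqref{eq:stable} equals $-1,-2,-2,-2,2$ for $r=1,\dots,5$. Taking $r=5$ in the stable range requires $n'\ge8$, and $n\le2s+3$ is equivalent to $n\ge2n'-1$. This is the origin of $n=15$.

The map $\rho_r$ itself is explicit. In low degrees, $\mathrm H^*(\mathcal X)$ looks like a polynomial ring in variables $u_l,\eta_l$ of degree $2l$, and $\mathrm H^*(S)$ like a polynomial ring in $u_l,\xi_l$. These are components of Chern characters of vector bundles, and on $E$ the bundle giving $\eta$ is an extension of a line bundle with class $\zeta$ by the bundle giving $\xi$, so restriction sends $u_l\mapsto u_l$ and $\eta_l\mapsto\xi_l+\zeta^l/l!$. As $\rho$ is linear over $\mathbb C[u_1,u_2,\dots]$, it suffices to look at monomials in the $\eta_l$, discarding the terms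 without $\zeta$:
\[
\begin{array}{lll}
r=1: & \eta_1\mapsto\zeta; & \text{target }\ \zeta\\[2pt]
r=2: & \eta_1^2\mapsto2\zeta\xi_1+\zeta^2,\quad\eta_2\mapsto\frac12\zeta^2; & \text{target }\ \zeta\xi_1,\ \zeta^2\\[2pt]
r=3: & \eta_1^3\mapsto3\zeta\xi_1^2+3\zeta^2\xi_1+\zeta^3,\quad\eta_3\mapsto\frac16\zeta^3, & \text{target }\ \zeta\xi_1^2,\ \zeta\xi_2,\ \zeta^2\xi_1,\ \zeta^3\\[2pt]
& \eta_1\eta_2\mapsto\zeta\xi_2+\frac12\zeta^2\xi_1+\frac12\zeta^3; &
\end{array}
\]
For $r=1,2$ the map is bijective. For $r=3$ three monomials map to a space of dimension four, and $\zeta^2\xi_1$ is not in the image: it gives a nonzero class in $\mathrm H^7(\mathcal Z)$. The computation needs the classes of degree $\le 4$ on $S$ to be independent, that is $n'\ge4$, and then $n\ge2n'-1\ge7$.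

To carry this out we need a model of $\mathcal Z_k$ in which a matrix $\varphi$ is visible. Section~\ref{sec:quiver} identifies $\mathcal Z_k$ with a quiver variety; Section~\ref{sec:reflect} introduces $\varphi$ and moves $k(s)$ to a parameter at which $\varphi^2=0$; Section~\ref{sec:stable} constructs $\mathcal X$ and computes its cohomology; Section~\ref{sec:special} describes $\pi$.

\section{The Calogero--Moser space as a quiver variety}\label{sec:quiver}

\subsection{Invariant theory}

For a reductive group $G$ acting on an affine scheme $M$ of finite type, $M/\!/G=\operatorname{Spec}\mathbb C[M]^G$; the map $M\to M/\!/G$ is surjective. We use the following standard facts.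
\begin{itemize}
\item[(I1)] (Reductivity.) Taking invariants is exact. Hence invariants of a quotient ring lift, and if $f_1,\dots,f_m$ are invariant, then $(\sum_l f_l\,\mathbb C[M])^G=\sum_l f_l\,\mathbb C[M]^G$. Also $(M/\!/G)_{\mathrm{red}}=M_{\mathrm{red}}/\!/G$.
\item[(I2)] (First fundamental theorem.) The $\mathrm{GL}(U)$-invariant polynomials in $(Q,P)\in\operatorname{Hom}(U,N)\times\operatorname{Hom}(N,U)$ are generated by the entries of $QP$.
\item[(I3)] (Le Bruyn--Procesi.) The invariants of a space of quiver representations are generated by the traces of oriented cycles.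
\item[(I4)] (Luna's slice theorem.) If $G$ acts on an affine variety $M$ with trivial stabilizers, then all orbits have the same dimension, hence are closed, and $M\to M/\!/G$ is a principal $G$-bundle, locally trivial in the \'etale and hence in the classical topology.
\end{itemize}

\subsection{The quiver varieties}

For $v=(v_0,v_1)\in\mathbb N^2$ let $U=U_0\oplus U_1$ be a $\mathbb Z/2$-graded space with $\dim U_\iota=v_\iota$ and projectors $\varepsilon_0,\varepsilon_1$. Let $\operatorname{Rep}(v)$ be the vector space of quadruples $(X,Y,I,J)$, where $X,Y\in\operatorname{End}(U)$ are odd (they exchange $U_0$ and $U_1$), $I\in U_0$, and $J\in U_0^*$, extended by $0$ to $U_1$. We write $X_{01},Y_{01}:U_1\to U_0$ and $X_{10},Y_{10}:U_0\to U_1$ for the components. The group $G=\mathrm{GL}(U_0)\times\mathrm{GL}(U_1)$, with Lie algebra $\mathfrak g$, acts on $\operatorname{Rep}(v)$, and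
\[
\mu(X,Y,I,J)=[Y,X]+IJ\in\mathfrak g
\]
is equivariant. Let $\Lambda=\mathbb C^2$; a point $\lambda=(\lambda_0,\lambda_1)$ also denotes the central element $\lambda_0\varepsilon_0+\lambda_1\varepsilon_1$ of $\mathfrak g$. Let $\operatorname{Rep}_\Lambda(v)\subset\operatorname{Rep}(v)\times\Lambda$ be the subscheme defined by $\mu=\lambda$, let $\operatorname{Rep}_\lambda(v)$ be its fiber over $\lambda$, and put
\[
M_\Lambda(v)=\operatorname{Rep}_\Lambda(v)/\!/G,\qquad M_\lambda(v)=\operatorname{Rep}_\lambda(v)/\!/G .
\]
By (I1), $M_\lambda(v)$ is the fiber of $M_\Lambda(v)\to\Lambda$ over $\lambda$. The torus $T$ acts by $t\cdot(X,Y,I,J)=(tX,t^{-1}Y,I,J)$, and trivially on $\Lambda$.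

The data $(X,Y,I,J)$ form a representation of a quiver with vertices $0,1$ and a third vertex of dimension one. Rescaling the third vertex has the same effect as a scalar in $G$, so (I3) applies: $\mathbb C[\operatorname{Rep}(v)]^G$ is generated by the functions $\operatorname{tr}(\varepsilon_\iota w)$ and $JwI$, where $w$ runs over the words in $X,Y$.

Let $R=\mathbb C[a,b]$, and let $\mathbf H_R$ be the Cherednik algebra of $B_n$ over $R$, defined by the same relations with $a,b$ indeterminates (for $n=1$, $a$ is a dummy variable). Put $A_R=e\mathbf H_Re$.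

\begin{proposition}\label{prop:quiver}
Let $n\ge1$ and $v=(n,n)$. Identify $\mathbb C[\Lambda]$ with $R$ by $\lambda_0=b-2a$, $\lambda_1=-b$, and let $C_R=\mathbb C[\operatorname{Rep}_\Lambda(v)]^G$. There is an isomorphism of $R$-algebras $\Psi:C_R\to A_R$ that preserves $T$-weights. Consequently $\mathcal Z_k\simeq M_\lambda(n,n)$, $T$-equivariantly, for $\lambda=(b-2a,-b)$.
\end{proposition}

To map $\operatorname{Spec}A_R$ to $M_\Lambda(n,n)$ we need matrices $X,Y$ of size $2n$ with entries in $A_R$. The natural candidates are the operators $x_1,y_1$ on a module $\mathcal P$ of rank $2n$ over $A_R$, on which \eqref{eq:rel} turns into the equation $\mu=\lambda$. The difficulty is that $\mathcal P$ need not be free. We therefore take traces over the fraction field, show that they lie in $A_R$ by normality, and compute them modulo $(a,b)$ using freeness at one prime. A comparison at $a=b=0$ and a grading argument finish the proof.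

Besides the $T$-weight we use the $\mathbb N$-grading with $\deg V=\deg V^*=1$, $\deg W=0$, $\deg a=\deg b=2$, $\deg X=\deg Y=\deg I=\deg J=1$; all defining equations are homogeneous. \emph{Graded Nakayama} is the remark that a graded $R$-module $L$, bounded below, with $(a,b)L=L$ is zero. A subscript $0$ denotes reduction modulo $(a,b)$.

\subsection{The ring $A_R$ and the module $\mathcal P$}

The multiplication map $R\otimes\mathbb C[V]\otimes\mathbb CW\otimes\mathbb C[V^*]\to\mathbf H_R$ is onto by the relations. It is injective because an element of its kernel vanishes at every point $(a,b)$, by PBW for $\mathbf H_k$. So $\mathbf H_R$ is free over $R$, its direct summand $A_R$ is projective, and $A_R$ specializes to $e\mathbf H_ke$; in particular $A_0=\mathbb C[V\oplus V^*]^W$.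

\begin{lemma}\label{lem:normal}
$A_R$ is a commutative Noetherian normal domain.
\end{lemma}

\begin{proof}
A commutator in $A_R$ vanishes in every specialization by Theorem~\ref{thm:EG}(i), and an element of a projective $R$-module that vanishes at all points is zero. Filter $A_R$ by the degree in $V\oplus V^*$, with $R$ in degree $0$. Then $\operatorname{gr}A_R=R\otimes A_0$ is a Noetherian normal domain. Hence $A_R$ is a Noetherian domain, and the symbol $f\mapsto\bar f$ is multiplicative.

Let $u=f/g$ be integral over $A_R$, with $f\ne0$. The finitely generated module $A_R[u]$ has a common denominator $c\ne0$, so $cf^m=g^mc_m$ with $c_m\in A_R$ for all $m$. Taking symbols, $\bar c\,(\bar f/\bar g)^m\in\operatorname{gr}A_R$ for all $m$. Thus $(\operatorname{gr}A_R)[\bar f/\bar g]$ lies in the finitely generated module $\bar c^{\,-1}\operatorname{gr}A_R$, so $\bar f/\bar g$ is integral over $\operatorname{gr}A_R$ and belongs to it. It is homogeneous, hence of the form $\bar h$ with $h\in A_R$. Now $u-h=(f-gh)/g$ is again integral over $A_R$, and $f-gh$ is zero or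 has smaller filtration degree than $f$. Induction on this degree gives $u\in A_R$.
\end{proof}

Let $\mathbb K=\operatorname{Frac}A_R$. Let $W'\simeq B_{n-1}$ be the stabilizer of $y_1$ in $W$, let $e'=\frac1{|W'|}\sum_{w\in W'}w$, and let
\[
\mathcal P=e'\mathbf H_Re ,
\]
a graded right $A_R$-module. The elements $x_1,y_1,\gamma_1$ commute with $e'$, so they act on $\mathcal P$ by left multiplication, $A_R$-linearly, and $x_1,y_1$ anticommute with $\gamma_1$. Let $\varepsilon_0=\frac{1+\gamma_1}2$ and $\varepsilon_1=\frac{1-\gamma_1}2$. The ideal $\mathfrak p=(a,b)A_R$ is prime, since $A_R/\mathfrak p=A_0$ is a domain.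

\begin{lemma}\label{lem:module}
The $A_R$-module $\mathcal P$ is finitely generated, and $(\varepsilon_0\mathcal P)_{\mathfrak p}$ and $(\varepsilon_1\mathcal P)_{\mathfrak p}$ are free of rank $n$ over $(A_R)_{\mathfrak p}$. On $\mathcal P$,
\begin{equation}\label{eq:relP}
[y_1,x_1]=(b-2a)\varepsilon_0-b\,\varepsilon_1+2na\,e .
\end{equation}
\end{lemma}

\begin{proof}
As a direct summand of $\mathbf H_R$, the module $\mathcal P$ is $R$-flat. Its reduction is $\mathcal P_0=e'(\mathbb C[V\oplus V^*]\rtimes W)e=\mathbb C[V\oplus V^*]^{W'}e$, which is finitely generated over $A_0$. Lifting homogeneous generators and applying graded Nakayama to the cokernel, we see that $\mathcal P$ is finitely generated.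

By flatness, $(a,b)$ is a regular sequence on $(A_R)_{\mathfrak p}$ and on $\mathcal P_{\mathfrak p}$. It generates the maximal ideal of $(A_R)_{\mathfrak p}$, which is therefore a regular local ring of dimension $2$, with residue field $\operatorname{Frac}A_0$. The Auslander--Buchsbaum formula (projective dimension plus depth equals $2$ for nonzero finitely generated modules over this ring) shows that $\mathcal P_{\mathfrak p}$, which has depth $2$, is free. So are its summands $(\varepsilon_\iota\mathcal P)_{\mathfrak p}$. The ranks are computed over the residue field. There $\mathcal P$ becomes the field $\mathbb C(V\oplus V^*)^{W'}$, of degree $[W:W']=2n$ over $\mathbb C(V\oplus V^*)^W$. Since $\gamma_1fe=\gamma_1(f)e$, the summand $\varepsilon_0\mathcal P$ becomes the field $\mathbb C(V\oplus V^*)^{W'\times\langle\gamma_1\rangle}$, of degree $n$.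

The cosets $wW'$ correspond to the vectors $w(y_1)\in\{\pm y_j\}$, and $1,\gamma_1,s_{1j},s'_{1j}$ send $y_1$ to $y_1,-y_1,y_j,-y_j$. Hence $2n\,e=\bigl(1+\gamma_1+\sum_{j\ge2}(s_{1j}+s'_{1j})\bigr)e'$, and on $\mathcal P$ the relation \eqref{eq:rel} becomes $[y_1,x_1]=b\gamma_1+a(2ne-1-\gamma_1)$. Substitute $\gamma_1=\varepsilon_0-\varepsilon_1$ and $1+\gamma_1=2\varepsilon_0$.
\end{proof}

\subsection{The map $\Psi$}

Put $U_\iota=\varepsilon_\iota\mathcal P\otimes_{A_R}\mathbb K$, a $\mathbb K$-vector space of dimension $n$. On $U_0\oplus U_1$ the idempotent $e$ has rank one because $e\mathcal P=A_R$. Its image lies in $U_0$ because $\gamma_1e=e$, and it kills $U_1$ because $e\gamma_1=e$. Choose $I\in U_0$ and $J\in U_0^*$ with $IJ=-2na\,e$. By \eqref{eq:relP}, $(X,Y,I,J)=(x_1,y_1,I,J)$ satisfies $[Y,X]+IJ=(b-2a)\varepsilon_0-b\varepsilon_1$. After a choice of bases this is a $\mathbb K$-point of $\operatorname{Rep}_\Lambda(n,n)$, and we obtain an $R$-algebra map $\Psi:C_R\to\mathbb K$.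

\emph{The image lies in $A_R$.} By (I1) and (I3), $C_R$ is generated over $R$ by the $\operatorname{tr}(\varepsilon_\iota w)$ and the $JwI$, and the latter are redundant: $JwI=\operatorname{tr}(wIJ)=\operatorname{tr}\bigl(w(\lambda-[Y,X])\bigr)$. An endomorphism $\psi=\varepsilon_\iota w$ of the finitely generated module $\mathcal P$ satisfies a monic equation over $A_R$, so its eigenvalues on $\mathcal P\otimes\mathbb K$ are integral over $A_R$. Its trace is then integral and lies in $\mathbb K$, hence in $A_R$ by Lemma~\ref{lem:normal}.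

\emph{$\Psi$ preserves degrees and weights.} Choose a $\mathbb K$-basis $p_1,\dots,p_{2n}$ of $\mathcal P\otimes\mathbb K$ consisting of elements of $\mathcal P$ that are homogeneous for both gradings. The quotient $\mathcal P/\sum_l p_lA_R$ is a finitely generated graded torsion module, so it is killed by a homogeneous $g\ne0$. Write $\psi(p_l)g=\sum_{m}p_mc_{ml}$. The diagonal entries $c_{ll}$ are homogeneous of degree $\deg\psi+\deg g$, so $\operatorname{tr}\psi=g^{-1}\sum_l c_{ll}$ is homogeneous of degree $\deg\psi$, and the same computation applies to weights. Since $x_1,y_1$ have degree $1$ and weights $1,-1$, like the entries of $X,Y$, the generators of $C_R$ keep their degree and weight.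

\emph{Reduction modulo $(a,b)$.} By (I1), $C_0=(\mathbb C[\operatorname{Rep}(n,n)]/(\mu))^G$. Let $l+m$ be even. Since $(\varepsilon_0\mathcal P)_{\mathfrak p}$ is free, the trace of $x_1^ly_1^m$ on it reduces to the trace on the residue fiber, which is the field trace of $x_1^ly_1^m$ from $\mathbb C(V\oplus V^*)^{W'\times\langle\gamma_1\rangle}$ to $\mathbb C(V\oplus V^*)^W$. This is the sum of its $n$ conjugates:
\begin{equation}\label{eq:psi0}
\Psi_0\bigl(\operatorname{tr}(\varepsilon_0X^lY^m)\bigr)=\sum_{i=1}^nx_i^ly_i^m .
\end{equation}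

\subsection{The zero fiber}

We must show that $\Psi_0:C_0\to A_0$ is bijective, where $C_0$ is not known a priori to be reduced. The plan is to show that inside traces $X$ and $Y$ behave as if they commuted, and then to present $A_0$ by generators and relations that visibly hold in $C_0$. The \emph{content} of a word is the pair formed by the numbers of letters $X$ and $Y$.

\begin{lemma}\label{lem:content}
In $C_0$ one has $JwI=0$ for every word $w$, and $\operatorname{tr}(\varepsilon_0w)$ depends only on the content of $w$. The algebra $C_0$ is generated by the elements $\operatorname{tr}(\varepsilon_0X^lY^m)$ with $l+m$ even.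
\end{lemma}

\begin{proof}
We have $[Y,X]=-IJ$. We prove $JwI=0$ by induction on the length $m$ of $w$. Exchanging two adjacent letters changes $JwI$ by $\pm Jw_1[Y,X]w_2I=\mp(Jw_1I)(Jw_2I)$, which vanishes because $w_1$ is shorter than $w$. So $JwI$ depends only on the content. Let $\Xi=X+tY$ with $t$ an indeterminate. Then $[Y,\Xi]=-IJ$, and cyclicity of the trace gives $0=\operatorname{tr}(\Xi^m[Y,\Xi])=-J\,\Xi^mI$. The coefficient of $t^l$ in $J\,\Xi^mI$ is $\binom ml JwI$ for any word $w$ of length $m$ with $l$ letters $Y$. Hence $JwI=0$; for $m=0$ the argument reads $JI=-\operatorname{tr}[Y,X]=0$.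

Exchanging adjacent letters changes $\operatorname{tr}(\varepsilon_0w)$ by $\pm Jw_2\varepsilon_0w_1I$, which is $0$ or $\pm Jw_2w_1I=0$ according to the parity of the length of $w_1$. Traces of words of odd length vanish. For a nonempty word $w=Lw''$ of even length with first letter $L$, we have $\operatorname{tr}(\varepsilon_1Lw'')=\operatorname{tr}(L\varepsilon_0w'')=\operatorname{tr}(\varepsilon_0w''L)$. Finally $\operatorname{tr}\varepsilon_1=n$.
\end{proof}

Let $\mathcal E\subset\mathbb C[x,y]$ be the algebra of even polynomials, spanned by the $x^ly^m$ with $l+m$ even. Taking invariants first under the sign changes $\gamma_i$, we get $A_0=(\mathcal E^{\otimes n})^{S_n}$. For a linear map $\mathsf t$ from $\mathcal E$ to a commutative algebra and $f_1,\dots,f_m\in\mathcal E$, put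
\[
F_m(f_1,\dots,f_m)=\sum_{\sigma\in S_m}\operatorname{sgn}(\sigma)\prod_{\text{cycles }(i_1\dots i_l)\text{ of }\sigma}\mathsf t(f_{i_1}\cdots f_{i_l}),\qquad F_0=1 .
\]
This expression is multilinear and symmetric. Sort the $\sigma\in S_{m+1}$ according to whether $m+1$ is a fixed point or follows some $i\le m$ in its cycle; in the second case, deleting it changes the sign. This gives
\begin{equation}\label{eq:Frec}
F_{m+1}(f_1,\dots,f_m,f)=\mathsf t(f)F_m(f_1,\dots,f_m)-\sum_{i=1}^mF_m(f_1,\dots,f_if,\dots,f_m).
\end{equation}
Let $\mathcal T$ be the quotient of the symmetric algebra $\operatorname{Sym}(\mathcal E)$, with $\mathsf t$ the inclusion of $\mathcal E$ in degree one, by the elements $\mathsf t(1)-n$ and $F_{n+1}(f_1,\dots,f_{n+1})$. For $f\in\mathcal E$ let $f^{(i)}\in\mathcal E^{\otimes n}$ be $1\otimes\cdots\otimes f\otimes\cdots\otimes1$ with $f$ in place $i$.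

\begin{lemma}\label{lem:T}
The assignment $\mathsf t(f)\mapsto\sum_if^{(i)}$ defines an isomorphism $\Pi:\mathcal T\to(\mathcal E^{\otimes n})^{S_n}$.
\end{lemma}

\begin{proof}
In $(\mathcal E^{\otimes n})^{S_n}$, with $\mathsf t(f)=\sum_if^{(i)}$, we have $F_m(f_1,\dots,f_m)=\sum f_1^{(i_1)}\cdots f_m^{(i_m)}$, summed over pairwise distinct $i_1,\dots,i_m$. Indeed, multiply this sum by $\sum_if^{(i)}$: the terms with $i\in\{i_1,\dots,i_m\}$ are exactly those subtracted in \eqref{eq:Frec}, so the claim follows by induction. Hence $F_{n+1}=0$, so $\Pi$ is well defined, and $\Pi F_n(f_1,\dots,f_n)=\sum_\sigma f_{\sigma(1)}\otimes\cdots\otimes f_{\sigma(n)}$. Since $F_n$ is multilinear and symmetric, and symmetrization identifies $\operatorname{Sym}^n(\mathcal E)$ with $(\mathcal E^{\otimes n})^{S_n}$, there is a linear map $\Gamma:(\mathcal E^{\otimes n})^{S_n}\to\mathcal T$ sending this symmetrized tensor to $F_n(f_1,\dots,f_n)$, and $\Pi\Gamma=\operatorname{id}$. It remains to see that $\Gamma$ is onto. By \eqref{eq:Frec} with $m=n$ and $F_{n+1}=0$, the image of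 $\Gamma$ is stable under multiplication by the generators $\mathsf t(f)$, so it is an ideal. By \eqref{eq:Frec} with $f=1$, we have $F_{m+1}(f_1,\dots,f_m,1)=(n-m)F_m(f_1,\dots,f_m)$, so the ideal contains $F_n(1,\dots,1)=n!$.
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:quiver}]
Define $\mathsf t:\mathcal E\to C_0$ by $\mathsf t(x^ly^m)=\operatorname{tr}(\varepsilon_0X^lY^m)$; then $\mathsf t(1)=n$. For $n\times n$ matrices $L_1,\dots,L_{n+1}$ over a commutative $\mathbb C$-algebra, the fundamental trace identity $\sum_{\sigma\in S_{n+1}}\operatorname{sgn}(\sigma)\prod_{\text{cycles}}\operatorname{tr}(L_{i_1}\cdots L_{i_l})=0$ holds: it is the trace of $L_1\otimes\cdots\otimes L_{n+1}$ composed with the antisymmetrizer of $(\mathbb C^n)^{\otimes(n+1)}$, which is zero. Apply it to matrices $X^lY^m|_{U_0}$ with $l+m$ even. By Lemma~\ref{lem:content} the traces of their products depend only on the content, so $F_{n+1}=0$ in $C_0$, and we get a surjection $\mathcal T\to C_0$. By \eqref{eq:psi0} its composite with $\Psi_0$ is the isomorphism $\Pi$.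 So $\mathcal T\to C_0$ is also injective, and $\Psi_0$ is an isomorphism.

Graded Nakayama gives $\operatorname{coker}\Psi=0$. Since $A_R$ is $R$-flat, the sequence $0\to\ker\Psi\to C_R\to A_R\to0$ stays exact modulo $(a,b)$, so $(\ker\Psi)_0=\ker\Psi_0=0$, and $\ker\Psi=0$ by graded Nakayama. Specializing at $(a,b)$ gives $\mathbb C[M_\lambda(n,n)]\simeq e\mathbf H_ke$, and the isomorphism $Z_k\simeq e\mathbf H_ke$ of Theorem~\ref{thm:EG}(i) preserves weights.
\end{proof}

From now on $M_\lambda(v)$ and $M_\Lambda(v)$ carry their reduced structure. For $v=(n,n)$ this changes nothing, as $Z_k$ and $A_R$ are domains.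

\section{Eliminating a vertex, and reflections}\label{sec:reflect}

At $k=k(s)$, Proposition~\ref{prop:quiver} gives $\lambda=(s+1,-s)$ for even $s$ and $\lambda=(1-s,s)$ for odd $s$, and it is not apparent from the equations where $M_\lambda(n,n)$ is singular. We take the quotient by one factor of $G$ first. This produces the matrix $\varphi$ of \S\ref{ss:rankone}, and a symmetry $\varphi\mapsto\varphi-\lambda_\iota$ that lets us trade $\lambda$ for a parameter with a zero coordinate, at the cost of changing $v$.

Fix $\iota\in\{0,1\}$ and let $\iota'=1-\iota$, $G'=\mathrm{GL}(U_{\iota'})$. Collect all maps out of $U_\iota$ into $Q$ and all maps into $U_\iota$ into $P$: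
\[
\begin{array}{llll}
\iota=1: & N=U_0\oplus U_0, & Q=(X_{01},Y_{01})^{\mathrm T}, & P=(Y_{10},-X_{10});\\[2pt]
\iota=0: & N=U_1\oplus U_1\oplus\mathbb C, & Q=(X_{10},Y_{10},J)^{\mathrm T}, & P=(Y_{01},-X_{01},I).
\end{array}
\]
Thus $Q:U_\iota\to N$ and $P:N\to U_\iota$. A point of $\operatorname{Rep}(v)$ is a triple $(Q,P,\varrho)$, where the rest $\varrho$ is $(I,J)$ for $\iota=1$ and is empty for $\iota=0$. Let $\varphi=QP\in\operatorname{End}(N)$, with diagonal blocks $\varphi_{11},\varphi_{22}$ on the two copies of $U_{\iota'}$. The component of $\mu$ at $\iota$ is $PQ$: it is $Y_{10}X_{01}-X_{10}Y_{01}$ for $\iota=1$ and $Y_{01}X_{10}-X_{01}Y_{10}+IJ$ for $\iota=0$. For $\iota=1$ we have $\varphi_{11}=X_{01}Y_{10}$, $\varphi_{22}=-Y_{01}X_{10}$, and for $\iota=0$ we have $\varphi_{11}=X_{10}Y_{01}$, $\varphi_{22}=-Y_{10}X_{01}$. So $\mu=\lambda$ means $PQ=\lambda_\iota$ together with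
\begin{equation}\label{eq:other}
-(\varphi_{11}+\varphi_{22})+IJ=\lambda_0\quad(\iota=1),\qquad-(\varphi_{11}+\varphi_{22})=\lambda_1\quad(\iota=0).
\end{equation}
Let $\Phi^\iota_\lambda(v)$ be the reduced variety of pairs $(\varphi,\varrho)$ satisfying \eqref{eq:other}, $\varphi^2=\lambda_\iota\varphi$ and $\operatorname{rk}\varphi\le v_\iota$, with equality if $\lambda_\iota\ne0$. The group $G'$ acts on $N$ diagonally and on $\varphi$ by conjugation. Let $\delta_t=\operatorname{diag}(t,t^{-1})$ for $\iota=1$ and $\operatorname{diag}(t,t^{-1},1)$ for $\iota=0$. Then $t\in T$ sends $(Q,P)$ to $(\delta_tQ,P\delta_t^{-1})$, so it conjugates $\varphi$ by $\delta_t$.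

\begin{lemma}\label{lem:elim}
The map $(Q,P,\varrho)\mapsto(QP,\varrho)$ induces a $T$-equivariant isomorphism $M_\lambda(v)\simeq\Phi^\iota_\lambda(v)/\!/G'$. The same holds for the total spaces over the open set $\{\lambda_\iota\ne0\}\subset\Lambda$.
\end{lemma}

\begin{proof}
By (I1) and (I2), the coordinate ring of $\operatorname{Rep}_\lambda(v)_{\mathrm{red}}/\!/\mathrm{GL}(U_\iota)$ is reduced and generated by the entries of $\varphi$ and $\varrho$. So this quotient is the image of $\operatorname{Rep}_\lambda(v)$, a closed subvariety, and we must show that the image is $\Phi^\iota_\lambda(v)$. If $PQ=\lambda_\iota$, then $\varphi^2=Q(PQ)P=\lambda_\iota\varphi$ and $\operatorname{rk}\varphi\le v_\iota$; if $\lambda_\iota\ne0$, then $Q$ is injective and $P$ is surjective, so equality holds. Conversely, given $(\varphi,\varrho)$, identify $U_\iota$ with $\operatorname{im}\varphi\oplus\mathbb C^{v_\iota-\operatorname{rk}\varphi}$ (the second summand is zero if $\lambda_\iota\ne0$), let $Q$ be the inclusion on the first summand and zero on the second, and let $P=\varphi$.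 Then $QP=\varphi$, and $PQ=\lambda_\iota$ because $\varphi$ acts on $\operatorname{im}\varphi$ by $\lambda_\iota$. Now take the quotient by $G'$. For total spaces, add $\lambda_0,\lambda_1,\lambda_\iota^{-1}$ to the generators.
\end{proof}

For $v=(1,1)$, $\iota=1$ and $\lambda_0+\lambda_1\neq0$ we recover \S\ref{ss:rankone}: $\varphi$ is a $2\times2$ matrix with determinant $0$ and trace $\lambda_1=-b$, equation \eqref{eq:other} says $IJ=\lambda_0+\lambda_1$, and $G'=\mathbb C^\times$ fixes $\varphi$ and acts simply transitively on such pairs $(I,J)$.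

Define reflections of parameters and dimension vectors by
\[
\begin{array}{ll}
r_0(\lambda)=(-\lambda_0,\lambda_1+2\lambda_0), & r_0(v)=(2v_1+1-v_0,\,v_1),\\[2pt]
r_1(\lambda)=(\lambda_0+2\lambda_1,-\lambda_1), & r_1(v)=(v_0,\,2v_0-v_1).
\end{array}
\]
In both cases $r_\iota(v)_\iota=\dim N-v_\iota$.

\begin{lemma}\label{lem:reflect}
Suppose $v,r_\iota(v)\in\mathbb N^2$. Over $\{\lambda_\iota\ne0\}$ there is a $T$-equivariant isomorphism $M_\Lambda(v)\simeq M_\Lambda(r_\iota v)$ covering $r_\iota$. In particular $M_\lambda(v)\simeq M_{r_\iota\lambda}(r_\iota v)$ if $\lambda_\iota\ne0$.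
\end{lemma}

\begin{proof}
The space $N$ is the same for $v$ and $r_\iota v$. Put $\varphi'=\varphi-\lambda_\iota$. Then $\varphi'^2=-\lambda_\iota\varphi+\lambda_\iota^2=-\lambda_\iota\varphi'$. Since $\lambda_\iota\neq0$, the matrix $\varphi/\lambda_\iota$ is a projector of rank $v_\iota$, so $\varphi'$ has rank $\dim N-v_\iota$. The left side of \eqref{eq:other} increases by $2\lambda_\iota$. So $\varphi\mapsto\varphi'$ is an isomorphism $\Phi^\iota_\lambda(v)\to\Phi^\iota_{r_\iota\lambda}(r_\iota v)$, algebraic in $\lambda$, and it commutes with $G'$ and $T$, which act on $\varphi$ by conjugation. Apply Lemma~\ref{lem:elim}.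
\end{proof}

The reflections become transparent in suitable coordinates. Every $v\in\mathbb Z^2$ is uniquely of the form
\[
v_n(D)=(n+D^2,\ n+D^2-D),\qquad D=v_0-v_1,\quad n=v_0-D^2,
\]
and $v_n(D)\in\mathbb N^2$ if $n\ge0$. We have $r_1v_n(D)=(n+D^2,n+D^2+D)=v_n(-D)$ and $r_0v_n(D)=(n+(1-D)^2,n+D^2-D)=v_n(1-D)$. On $\Lambda$, both reflections preserve $|\lambda|=\lambda_0+\lambda_1$, while $r_1$ sends $\lambda_1$ to $-\lambda_1$ and $r_0$ sends $\lambda_1$ to $2|\lambda|-\lambda_1$. Thus $n$ and $|\lambda|$ are fixed, and
\begin{equation}\label{eq:transl}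
r_1r_0:(D,\lambda_1)\mapsto(D-1,\lambda_1-2|\lambda|),\qquad r_0r_1:(D,\lambda_1)\mapsto(D+1,\lambda_1+2|\lambda|).
\end{equation}
For $s\ge0$ and $n\in\mathbb Z$ put
\[
\begin{array}{lllll}
s=2d: & \iota=1, & \lambda^s=(1,0), & v^s_n=v_n(d), & w_s=(r_1r_0)^d;\\[2pt]
s=2d+1: & \iota=0, & \lambda^s=(0,1), & v^s_n=v_n(-d), & w_s=(r_0r_1)^d.
\end{array}
\]
Note that $\iota$ and $\lambda^s$ depend only on the parity of $s$. In both cases
\begin{equation}\label{eq:normal}
\lambda^s_\iota=0,\qquad\lambda^s_{\iota'}=1,\qquad\dim N-2v_\iota=s\quad\text{for }v=v_n^s: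
\end{equation}
the last number is $2(v_0-v_1)=2d$ for $s=2d$, and $2(v_1-v_0)+1=2d+1$ for $s=2d+1$. Let $\mathbf e_\iota$ be the $\iota$-th unit vector. For $m\ge 0$,
\begin{equation}\label{eq:shift}
v^s_n-m\,\mathbf e_\iota=v^{s+2m}_{\,n-m(m+s)} .
\end{equation}
Indeed, for $s=2d$ the invariant $D$ becomes $d+m$ and $n$ becomes $n+d^2-(d+m)^2=n-m(m+2d)$. For $s=2d+1$ the invariant $D$ becomes $-(d+m)$ and $n$ becomes $n+d^2-m-(d+m)^2=n-m(m+2d+1)$.

\begin{proposition}\label{prop:chain}
Let $s,n\ge0$. There is an open set $\Lambda_s\subset\Lambda$ and a $T$-equivariant isomorphism $M_\Lambda(v_n^s)|_{\Lambda_s}\simeq M_\Lambda(n,n)|_{w_s\Lambda_s}$ covering $w_s$. The set $\Lambda_s$ contains every $\lambda$ whose coordinates are linearly independent over $\mathbb Q$, and every $\lambda$ whose real part is $\lambda^s$. For $n\ge2$,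
\begin{equation}\label{eq:ident}
M_{\lambda^s}(v_n^s)\simeq\mathcal Z_{k(s)} .
\end{equation}
\end{proposition}

\begin{proof}
By \eqref{eq:transl}, $w_sv_n^s=v_n(0)=(n,n)$, and all intermediate vectors lie in $\mathbb N^2$. We apply Lemma~\ref{lem:reflect} $2d$ times. Starting from $\lambda$, the entries at which we reflect are values $\ell(\lambda)$ of $2d$ linear forms with integer coefficients; let $\Lambda_s$ be the set where none of them vanishes. We evaluate them at $\lambda^s$, where $|\lambda|=1$; let $0\le c<d$. For $s=2d$, after $c$ rounds $\lambda_1=-2c$; we apply $r_0$ at $\lambda_0=2c+1$, reach $\lambda_1=2c+2$, and apply $r_1$ there. For $s=2d+1$, after $c$ rounds $\lambda_1=2c+1$; we apply $r_1$ there, reach $\lambda_1=-2c-1$, and apply $r_0$ at $\lambda_0=2c+2$. So $\ell(\lambda^s)\neq0$ for all these forms. A nonzero integral form does not vanish at a point with $\mathbb Q$-independent coordinates, and $\operatorname{Re}\ell(\lambda)=\ell(\lambda^s)$ if $\operatorname{Re}\lambda=\lambda^s$. Finally $w_s\lambda^s$ has $|\lambda|=1$ and $\lambda_1=-2d$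 or $2d+1$. Under $\lambda=(b-2a,-b)$ this means $2a=-1$ and $b=(-1)^ss$, and Proposition~\ref{prop:quiver} gives \eqref{eq:ident}.
\end{proof}

The hypothesis $n\ge2$ only ensures that $a$ is a parameter of $\mathbf H_k$, so that $k(s)$ is defined.

\section{The stable varieties and their cohomology}\label{sec:stable}

We now build, for all $\lambda$ at once, a smooth variety mapping properly to $M_\lambda(v)$, whose topology does not depend on $\lambda$. For generic $\lambda$ it equals $M_\lambda(v)$, and Theorem~\ref{thm:EG}(ii) computes its cohomology.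

Call $(X,Y,I,J)$ \emph{stable} if no nonzero graded subspace $U'\subset U$ preserved by $X$ and $Y$ lies in $\ker J$. By King's criterion this is stability in the sense of Mumford for one of the characters $(g_0,g_1)\mapsto(\det g_0\det g_1)^{\pm1}$ of $G$, and semistable points are stable. Let
\[
\mathcal X_\Lambda(v)=\operatorname{Rep}_\Lambda(v)^{\mathrm{st}}/G,\qquad\varpi:\mathcal X_\Lambda(v)\to\Lambda,\qquad\mathcal X_\lambda(v)=\varpi^{-1}(\lambda)
\]
be the GIT quotient, its projection and its fibers. By construction the map $\pi:\mathcal X_\Lambda(v)\to M_\Lambda(v)$ is projective, in particular proper, and $T$-equivariant.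

\begin{lemma}\label{lem:smooth}
$G$ acts freely on the stable locus, $\mathcal X_\Lambda(v)$ is smooth, and $\varpi$ is a submersion. If $v=v_n(D)$ and $\mathcal X_\lambda(v)\ne\emptyset$, then $\mathcal X_\lambda(v)$ has pure dimension $2n$; in particular $n\ge0$.
\end{lemma}

\begin{proof}
Let $\delta\in\mathfrak g$ commute with $X,Y$ and satisfy $J\delta=0$, at a stable point. Then $\operatorname{im}\delta$ is graded, preserved by $X,Y$ and contained in $\ker J$, so $\delta=0$. If $g\in G$ fixes the point, this applies to $\delta=g-1$. Next,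
\[
\operatorname{tr}\bigl(\delta\cdot d\mu(\dot X,\dot Y,\dot I,\dot J)\bigr)=\operatorname{tr}(\dot Y[X,\delta])+\operatorname{tr}(\dot X[\delta,Y])+J\delta\dot I+\dot J\delta I ,
\]
so any $\delta$ orthogonal to the image of $d\mu$ vanishes, and $\mu$ is a submersion at stable points. Hence $\operatorname{Rep}_\Lambda(v)^{\mathrm{st}}$ is smooth and submersive over $\Lambda$. The stable locus is covered by $G$-stable affine open sets, so by (I4) the quotient map is a principal bundle, and these properties descend. The dimension of a fiber is $\dim\operatorname{Rep}(v)-2\dim G=4v_0v_1+2v_0-2v_0^2-2v_1^2=2(v_0-D^2)$.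
\end{proof}

The \emph{tautological bundles} on $\mathcal X_\Lambda(v)$ and on its fibers are $\mathcal U_\iota=\operatorname{Rep}^{\mathrm{st}}\times_GU_\iota$, $\iota=0,1$.

One source of stability is a trace computation that we use repeatedly. If $U'\subset\ker J$ is graded of dimension $(a_0,a_1)$ and preserved by $X,Y$, then on $U'$ the equation $\mu=\lambda$ reads $[Y|_{U'},X|_{U'}]=\lambda$, so
\begin{equation}\label{eq:trace}
\lambda_0a_0+\lambda_1a_1=0 .
\end{equation}
Call $\lambda$ \emph{generic} if \eqref{eq:trace} has no solution $0\ne(a_0,a_1)\in\mathbb N^2$. For generic $\lambda$ all points of $\operatorname{Rep}_\lambda(v)$ are stable, so $\mathcal X_\lambda(v)$ and $M_\lambda(v)$ are both the quotient of $\operatorname{Rep}_\lambda(v)$ by $G$: the variety $M_\lambda(v)=\mathcal X_\lambda(v)$ is smooth.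

Ehresmann's theorem says that a proper submersion is a locally trivial fibration. The map $\varpi$ is not proper. The remedy is to use the scaling action to compactify all fibers by the same boundary, and to run the proof of Ehresmann's theorem for the pair.

\begin{lemma}\label{lem:trivial}
The map $\varpi:\mathcal X_\Lambda(v)\to\Lambda$ is an $S^1$-equivariantly trivial $C^\infty$ fibration, for $S^1\subset T$. Hence restriction $\mathrm H^*(\mathcal X_\Lambda(v))\to\mathrm H^*(\mathcal X_\lambda(v))$ is an isomorphism for every $\lambda$; it sends Chern classes of tautological bundles to Chern classes of tautological bundles.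
\end{lemma}

\begin{proof}
Let a second copy $\mathbb C^\times_{\mathrm{sc}}$ of $\mathbb C^\times$ act on $\operatorname{Rep}_\Lambda(v)$ by multiplying $X,Y,I,J$ by $c$ and $\lambda$ by $c^2$. This action preserves stability and commutes with $G$ and $T$. It corresponds to the $\mathbb N$-grading of $\mathbb C[\operatorname{Rep}_\Lambda(v)]^G$, whose degree-zero part is $\mathbb C$. Choose generators $f_1,\dots,f_m$ of this ring, homogeneous of degrees $d_l>0$ and homogeneous for $T$. The map $F=(f_l):\mathcal X_\Lambda(v)\to\mathbb C^m$ is $\pi$ followed by a closed embedding, so it is proper. Let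
\[
\mathcal Y=\{(x,\lambda,z)\in\mathcal X_\Lambda(v)\times\Lambda\times\mathbb C:\varpi(x)=z^2\lambda\},\qquad c\cdot(x,\lambda,z)=(cx,\lambda,cz).
\]
The projection $\mathcal Y\to\Lambda\times\mathbb C$ is the base change of $\varpi$ along $(\lambda,z)\mapsto z^2\lambda$, so $\mathcal Y$ is smooth and $(\lambda,z)$ is a submersion on it. With $M=\prod_l d_l$, the function
\[
\nu=\sum_l|f_l|^{2M/d_l}+|z|^{2M}
\]
on $\mathcal Y$ is smooth, invariant under $S^1\subset T$, and satisfies $\nu(c\cdot y)=|c|^{2M}\nu(y)$. Let $\Sigma=\{\nu=1\}$ and $\Sigma_0=\Sigma\cap\{z=0\}$.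

Let $\mathsf{eu}$ be the vector field generating the action of $\mathbb R_{>0}\subset\mathbb C^\times_{\mathrm{sc}}$. On $\Sigma$ we have $d\nu(\mathsf{eu})=2M\ne0$ and $d\lambda(\mathsf{eu})=0$, and on $\Sigma_0$ also $dz(\mathsf{eu})=z=0$. Hence $(\nu,\lambda)$ is a submersion along $\Sigma$, and $(\nu,\lambda,z)$ is a submersion along $\Sigma_0$. So $\Sigma$ is a manifold, $\lambda:\Sigma\to\Lambda$ is a submersion, and near a point of $\Sigma_0$ the functions $(\lambda,z)$ are part of a coordinate system on $\Sigma$. Moreover $\lambda:\Sigma\to\Lambda$ is proper, because $F$ is proper and $F$ and $z$ are bounded on $\Sigma$.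

Lift the four coordinate vector fields of $\Lambda\cong\mathbb R^4$ to vector fields on $\Sigma$ tangent to $\Sigma_0$. This is possible locally, using the coordinates above near $\Sigma_0$. Both conditions are preserved by convex combinations, so we can glue with a partition of unity and then average over the compact group $S^1_{\mathrm{sc}}\times S^1$, which preserves $\Sigma$, $\Sigma_0$ and $\lambda$. By properness the lifted fields are complete. Composing their flows, we get a diffeomorphism $\Sigma|_{\lambda=0}\times\Lambda\to\Sigma$ over $\Lambda$ which is equivariant and preserves $\Sigma_0$. Finally, on $\{z\ne0\}$ the group $\mathbb C^\times_{\mathrm{sc}}$ acts freely and $\nu>0$, so each $\mathbb R_{>0}$-orbit meets $\Sigma$ once, and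
\[
(\Sigma\setminus\Sigma_0)/S^1_{\mathrm{sc}}=\{z\ne0\}/\mathbb C^\times_{\mathrm{sc}}\simeq\{z=1\}=\mathcal X_\Lambda(v),
\]
compatibly with the maps to $\Lambda$ and with $S^1\subset T$. The trivialization descends. As $\Lambda$ is contractible, the inclusion of a fiber is a homotopy equivalence, and the tautological bundles restrict to the tautological bundles.
\end{proof}

Put $\mathcal X^s_n=\mathcal X_{\lambda^s}(v^s_n)$.

\begin{proposition}\label{prop:betti}
For $s,n\ge0$ we have $\mathrm H^{\mathrm{odd}}(\mathcal X^s_n)=0$ and $\dim\mathrm H^{2r}(\mathcal X^s_n)=h_r(n)$. In particular $\mathcal X_n^s\neq\emptyset$.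
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:trivial} we may replace $\lambda^s$ by a point $\lambda$ with $\mathbb Q$-independent coordinates. Such a point is generic, so $\mathcal X_\lambda(v^s_n)=M_\lambda(v^s_n)$ is smooth, and it is isomorphic to $M_{w_s\lambda}(n,n)$ by Proposition~\ref{prop:chain}. For $n=0$ this is a point. For $n\ge1$ it is a smooth Calogero--Moser space of $B_n$ by Proposition~\ref{prop:quiver}, and Theorem~\ref{thm:EG}(ii) applies.
\end{proof}

\section{The special parameter and the proof of Theorem~\ref{thm:A}}\label{sec:special}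

\subsection{The map $\pi$ when $\lambda_\iota=0$}

Let $\lambda_\iota=0$, $\lambda_{\iota'}=1$, and let $v\in\mathbb N^2$ be arbitrary. Then $\Phi=\Phi^\iota_\lambda(v)$ consists of the pairs $(\varphi,\varrho)$ with $\varphi^2=0$, $\operatorname{rk}\varphi\le v_\iota$, and \eqref{eq:other} with right side $1$. Let
\[
\tilde\Phi=\{(K,\varphi,\varrho):K\in\operatorname{Gr}(v_\iota,N),\ (\varphi,\varrho)\in\Phi,\ \operatorname{im}\varphi\subset K\subset\ker\varphi\},
\]
on which $G'$ acts diagonally and $t\in T$ acts by $(K,\varphi,\varrho)\mapsto(\delta_tK,\delta_t\varphi\delta_t^{-1},\varrho)$. The next lemma reduces the study of $\pi$ to linear algebra: the group $G'$ plays no role, and the fiber of $\pi$ is the space of possible $K$.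

\begin{lemma}\label{lem:free}
\begin{itemize}
\item[(i)] $G'$ acts freely on $\Phi$, and $\Phi\to M_\lambda(v)$ is a principal $G'$-bundle.
\item[(ii)] A point of $\operatorname{Rep}_\lambda(v)$ is stable if and only if $Q$ is injective. The map $(Q,P,\varrho)\mapsto(\operatorname{im}Q,QP,\varrho)$ induces a $T$-equivariant homeomorphism $\mathcal X_\lambda(v)\approx\tilde\Phi/G'$, under which $\pi$ forgets $K$, the bundle $\mathcal U_\iota$ has fiber $K$, and $\mathcal U_{\iota'}$ is the pullback of the bundle $\Phi\times_{G'}U_{\iota'}$ on $M_\lambda(v)$.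
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $g\in G'$ fix $(\varphi,\varrho)$, let $\tilde g$ be its action on $N$, and let $L=(g-1)U_{\iota'}$. The image of $\tilde g-1$ is $L\oplus L$, and it is $\varphi$-stable because $\tilde g$ commutes with $\varphi$. For $\iota=1$, $Jg=J$ gives $L\subset\ker J$. In both cases \eqref{eq:other} shows that $\varphi_{11}+\varphi_{22}$ acts on $L$ as $-1$, so $\operatorname{tr}(\varphi|_{L\oplus L})=-\dim L$. Since $\varphi$ is nilpotent, $L=0$ and $g=1$. Apply (I4) and Lemma~\ref{lem:elim}.

(ii) For $U'$ as in the definition of stability, \eqref{eq:trace} gives $U'_{\iota'}=0$. So $U'\subset U_\iota$ is killed by $X$, $Y$ and $J$, that is, $U'\subset\ker Q$; conversely $\ker Q$ is such a subspace. If $Q$ is injective with image $K$, then $\operatorname{im}\varphi\subset K$ and $\varphi(K)=QPQ(U_\iota)=0$. Conversely, a point of $\tilde\Phi$ and an isomorphism $Q:U_\iota\to K$ determine $P=Q^{-1}\varphi$, which satisfies $QP=\varphi$ and $PQ=0$. Local frames of the tautological bundle on the Grassmannian therefore give local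 sections of $\operatorname{Rep}_\lambda(v)^{\mathrm{st}}\to\tilde\Phi$, which is a principal $\mathrm{GL}(U_\iota)$-bundle. Divide by $G'$.
\end{proof}

\subsection{Two strata}

Fix now $n\ge2$ and $s$ with $s+1\le n\le2s+3$. Put $n'=n-s-1$, $v=v^s_n$, $\lambda=\lambda^s$, and
\[
\mathcal Z=M_\lambda(v)=\Phi/G'\simeq\mathcal Z_{k(s)},\qquad\mathcal X=\mathcal X^s_n,\qquad\pi:\mathcal X\to\mathcal Z .
\]
Let $S\subset\mathcal Z$ be the closed $T$-stable subset where $\operatorname{rk}\varphi<v_\iota$, and let $E=\pi^{-1}(S)$.

\begin{proposition}\label{prop:strata}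
\begin{itemize}
\item[(i)] On $S$ the rank of $\varphi$ is $v_\iota-1$.
\item[(ii)] Over each point of $\mathcal Z\setminus S$ the fiber of $\pi$ is one point.
\item[(iii)] There is a $T$-equivariant homeomorphism $\mathcal X^{s+2}_{n'}\approx S$, under which the tautological bundles become $\operatorname{im}\varphi$ and $\Phi\times_{G'}U_{\iota'}|_S$. In particular $\mathrm H^{\mathrm{odd}}(S)=0$ and $\dim\mathrm H^{2r}(S)=h_r(n')$.
\item[(iv)] $\mathcal K=\ker\varphi/\operatorname{im}\varphi$ is a $T$-equivariant vector bundle of rank $s+2$ on $S$, and $E=\mathbb P(\mathcal K)$, with tautological line bundle $\mathcal O(-1)=K/\operatorname{im}\varphi$.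
\end{itemize}
\end{proposition}

\begin{proof}
(i) Let $(\varphi,\varrho)\in\Phi$ have rank $v_\iota-m$. The vector $v-m\mathbf e_\iota$ has the same space $N$, and by Lemma~\ref{lem:free}(ii) the triple $(\operatorname{im}\varphi,\varphi,\varrho)$ gives a point of $\mathcal X_\lambda(v-m\mathbf e_\iota)$. By \eqref{eq:shift} and Lemma~\ref{lem:smooth}, $n-m(m+s)\ge0$. For $m\ge2$ we have $m(m+s)\ge2s+4>n$. So $m\le1$.

(ii) If $\operatorname{rk}\varphi=v_\iota$, then $K=\operatorname{im}\varphi$ is the only choice, and it is allowed since $\varphi^2=0$.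

(iii) By \eqref{eq:shift}, $v-\mathbf e_\iota=v^{s+2}_{n'}$ with $n'\ge0$, and $\iota$ and $\lambda$ are the same for $s+2$ and $s$. The set $\Phi_S=\Phi^\iota_\lambda(v-\mathbf e_\iota)$ is the closed subset of $\Phi$ where $\operatorname{rk}\varphi\le v_\iota-1$, so $M_\lambda(v-\mathbf e_\iota)=\Phi_S/G'=S$. The map $\mathcal X^{s+2}_{n'}\to S$ is proper. Its fibers consist of subspaces $K'$ of dimension $v_\iota-1$ between $\operatorname{im}\varphi$ and $\ker\varphi$, and $K'=\operatorname{im}\varphi$ by (i). A proper continuous bijection of locally compact Hausdorff spaces is a homeomorphism. Apply Proposition~\ref{prop:betti}.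

(iv) On $\Phi_S$ the rank of $\varphi$ is constant, so $\operatorname{im}\varphi\subset\ker\varphi$ are $(G'\times T)$-equivariant subbundles of the trivial bundle $N$, and they descend along the principal bundle $\Phi_S\to S$. By \eqref{eq:normal} the rank of $\mathcal K$ is $\dim N-2(v_\iota-1)=s+2$. A subspace $K$ of dimension $v_\iota$ between $\operatorname{im}\varphi$ and $\ker\varphi$ is the same as a line in $\mathcal K$.
\end{proof}

\begin{remark}\label{rem:hyp}
The two inequalities on $n$ single out the case of exactly two strata. If $n\le s$, the argument of (i) excludes $m=1$ as well, so $\pi$ is a homeomorphism and $\mathcal Z$ has no odd cohomology. If $n\ge2s+4$, then $\mathcal X^{s+4}_{n-2s-4}\ne\emptyset$, so matrices $\varphi$ of rank $v_\iota-m$ with $m\ge2$ occur. Over such a point the fiber of $\pi$ is the Grassmannian $\operatorname{Gr}(m,s+2m)$, and $E$ is no longer a projective bundle.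
\end{remark}

Let $\zeta=c_1(\mathcal O(-1))\in\mathrm H^2(E)$. The classes $1,\zeta,\dots,\zeta^{s+1}$ restrict to a basis of the cohomology of each fiber $\mathbb P^{s+1}$, so the Leray--Hirsch theorem gives
\begin{equation}\label{eq:LH}
\mathrm H^*(E)=\bigoplus_{j=0}^{s+1}\zeta^j\,\mathrm H^*(S),
\end{equation}
where $\mathrm H^*(S)$ embeds by pullback. In particular $\mathrm H^{\mathrm{odd}}(E)=0$.

\begin{proposition}\label{prop:les}
There is a long exact sequence
\begin{equation}\label{eq:les}
\cdots\to\mathrm H^i(\mathcal Z)\xrightarrow{\ \pi^*\ }\mathrm H^i(\mathcal X)\xrightarrow{\ \rho\ }\mathrm H^i(E)/\mathrm H^i(S)\to\mathrm H^{i+1}(\mathcal Z)\to\cdots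
\end{equation}
in which $\rho$ is induced by restriction. Both \eqref{eq:LH} and \eqref{eq:les} also hold for $S^1$-equivariant cohomology, with $\zeta$ the equivariant Chern class. If $\rho_r$ denotes $\rho$ in degree $2r$, then
\begin{equation}\label{eq:kercoker}
\mathrm H^{2r}(\mathcal Z)\cong\ker\rho_r,\qquad\mathrm H^{2r+1}(\mathcal Z)\cong\operatorname{coker}\rho_r .
\end{equation}
\end{proposition}

\begin{proof}
All spaces are paracompact and locally contractible, so we may use sheaf cohomology. Let $C$ be the cone of $\mathbb C_{\mathcal Z}\to R\pi_*\mathbb C_{\mathcal X}$; it gives a long exact sequence relating $\mathrm H^i(\mathcal Z)$, $\mathrm H^i(\mathcal X)$ and $\mathrm H^i(\mathcal Z,C)$. By proper base change, the stalk of $R^i\pi_*\mathbb C_{\mathcal X}$ at a point is the $i$-th cohomology of the fiber. By Proposition~\ref{prop:strata}(ii) the complex $C$ is acyclic off $S$, so $\mathrm H^i(\mathcal Z,C)=\mathrm H^i(S,C|_S)$. By proper base change again, $C|_S$ is the cone of $\mathbb C_S\to R(\pi|_E)_*\mathbb C_E$. Since $\mathrm H^*(S)\to\mathrm H^*(E)$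 is injective, the long exact sequence of this cone gives $\mathrm H^i(S,C|_S)=\mathrm H^i(E)/\mathrm H^i(S)$, and restriction from $\mathcal Z$ to $S$ maps the first sequence to the second, which identifies $\rho$.

For the equivariant version, recall that $\mathrm H^i_{S^1}(M)=\mathrm H^i(S^{2L+1}\times_{S^1}M)$ for $i<2L$. The map $S^{2L+1}\times_{S^1}\mathcal X\to S^{2L+1}\times_{S^1}\mathcal Z$ is proper and has the same fibers as $\pi$; over $S^{2L+1}\times_{S^1}S$ it is the projective bundle of the vector bundle induced by $\mathcal K$. So the same arguments apply. Finally \eqref{eq:kercoker} follows from \eqref{eq:les}, as $\mathcal X$ and $E$ have no odd cohomology.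
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By \eqref{eq:LH} and Proposition~\ref{prop:strata}(iii), the target of $\rho_r$ has dimension $\sum_{j=1}^{s+1}h_{r-j}(n')$. By Proposition~\ref{prop:betti} its source has dimension $h_r(n)$. The inequality follows from \eqref{eq:kercoker} and \eqref{eq:ident}. For $n=15$ and $s=6$ we have $7\le15\le15$ and $n'=8$. Take $r=5$. Since $8\ge2\cdot4$ and $15\ge2\cdot5$, all numbers are in the stable range \eqref{eq:stable}: $h_4(8),\dots,h_0(8)=20,10,5,2,1$, the terms with $j>5$ vanish, and $h_5(15)=36$. The bound is $38-36=2$.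
\end{proof}

\section{Exact Betti numbers: proof of Theorem~\ref{thm:B}}\label{sec:betti}

To compute the rank of $\rho_r$ we need a description of $\mathrm H^*(\mathcal X)$ whose restriction to $E$ is known, and Chern classes of tautological bundles provide it. Recall that the Chern character $\operatorname{ch}=\sum_l\operatorname{ch}_l$, with $\operatorname{ch}_l\in\mathrm H^{2l}$, is additive on short exact sequences, that $\operatorname{ch}_l(\mathcal L)=c_1(\mathcal L)^l/l!$ for a line bundle $\mathcal L$, and that Chern classes are polynomials with rational coefficients in the $\operatorname{ch}_l$. McGerty and Nevins \cite{MN} proved that the rational cohomology ring of a smooth Nakajima quiver variety is generated by Chern classes of tautological bundles. The \emph{weight} of a monomial in classes indexed by $l\ge1$ is the sum of the indices.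

\begin{lemma}\label{lem:basis}
Let $s,n\ge0$ and $2r\le n$. The monomials of weight $r$ in the classes $\operatorname{ch}_l(\mathcal U_0)$, $\operatorname{ch}_l(\mathcal U_1)$, $l\ge1$, form a basis of $\mathrm H^{2r}(\mathcal X^s_n)$.
\end{lemma}

\begin{proof}
The fiber $\mathcal X_{(0,0)}(v^s_n)$ is a smooth Nakajima quiver variety, for the cyclic quiver with two vertices and framing $(1,0)$. By \cite{MN} and Lemma~\ref{lem:trivial}, the monomials span $\mathrm H^{2r}(\mathcal X^s_n)$. There are $p_2(r)$ of them, one for each pair of partitions of total size $r$, and the space has dimension $h_r(n)=p_2(r)$ by Proposition~\ref{prop:betti} and \eqref{eq:stable}.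
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Keep the notation of Section~\ref{sec:special}. On $\mathcal X$ put $u_l=\operatorname{ch}_l(\mathcal U_{\iota'})$ and $\eta_l=\operatorname{ch}_l(\mathcal U_\iota)$. On $S$ put $u_l=\operatorname{ch}_l(\Phi\times_{G'}U_{\iota'}|_S)$ and $\xi_l=\operatorname{ch}_l(\operatorname{im}\varphi)$. By Lemma~\ref{lem:free}(ii), $\mathcal U_{\iota'}|_E$ is pulled back from $S$, and $\mathcal U_\iota|_E=K$ sits in the exact sequence $0\to\operatorname{im}\varphi\to K\to\mathcal O(-1)\to0$. Hence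
\[
u_l|_E=u_l,\qquad\eta_l|_E=\xi_l+\zeta^l/l! .
\]
Since $2r\le n$, Lemma~\ref{lem:basis} identifies $\mathrm H^{2r}(\mathcal X)$ with the space of polynomials $f(u,\eta)$ of weight $r$. Expand formally
\[
f\bigl(u,\ \xi_1+\zeta,\ \xi_2+\zeta^2/2!,\ \dots\bigr)=\sum_{j=0}^r\zeta^jf_j(u,\xi),
\]
with $f_j$ of weight $r-j$. Since $r\le s+1$, only the powers of $\zeta$ allowed in \eqref{eq:LH} appear, so $f\in\ker\rho_r$ if and only if $f_j=0$ in $\mathrm H^{2(r-j)}(S)$ for $1\le j\le r$. Since $2(r-j)\le2(r-1)\le n'$, Lemma~\ref{lem:basis} for $\mathcal X^{s+2}_{n'}\approx S$ shows that this happens if and only if $f_1,\dots,f_r$ vanish as polynomials.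

We claim that this holds exactly when $f$ does not involve the $\eta_l$. One direction is immediate. For the other, suppose that $f_1=\dots=f_r=0$ and that $f$ does not involve $\eta_1,\dots,\eta_{l-1}$, for some $l\le r$. Then all substituted increments are divisible by $\zeta^l$, and only that of $\eta_l$ is not divisible by $\zeta^{l+1}$, so Taylor's formula gives $f_l=\frac1{l!}\,\frac{\partial f}{\partial\eta_l}(u,\xi)$. Hence $f$ does not involve $\eta_l$. Induction on $l$ proves the claim, as $f$ has weight $r$.

So $\ker\rho_r$ has as a basis the $p(r)$ monomials of weight $r$ in the $u_l$, and $\rho_r$ has rank $p_2(r)-p(r)$. Its target has dimension $\sum_{j=1}^rh_{r-j}(n')=\sum_{i<r}p_2(i)$, again by $r\le s+1$ and $2(r-1)\le n'$. The two formulas follow from \eqref{eq:kercoker}.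

For $n\ge7$ take $s=n-5$, so that $n'=4$, and $r=3$. Then $s+1=n-4\le n$; the inequality $n\le2s+3=2n-7$ is equivalent to $n\ge7$; and $3\le n-4$, $4\le n'$, $6\le n$. The value is $(1+2+5)-10+3=1$.
\end{proof}

\begin{remark}
The bound of Theorem~\ref{thm:A} neglects $\ker\rho_r$, which contains all polynomials in the classes $u_l$, because these come from a vector bundle on $\mathcal Z$ itself. For $n=15$, $s=6$, $r=5$ the hypotheses of Theorem~\ref{thm:B} hold ($5\le7$, $8\le8$, $10\le15$), and the exact value is $\dim\mathrm H^{11}(\mathcal Z_{k(6)})=38-36+p(5)=9$.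
\end{remark}

\section{The image in the fixed points: proof of Theorem~\ref{thm:C}}\label{sec:equiv}

We keep the notation of Section~\ref{sec:special} and write $k=k(s)$. By Lemma~\ref{lem:trivial}, $\mathcal X$ is $S^1$-equivariantly diffeomorphic to a smooth Calogero--Moser space, for which (b) is known. The difficulty is one of labels: statement (b) depends on which character of $W$ is attached to which fixed point, so we must label $\mathcal X^T$ by $\operatorname{Irr}(W)$ compatibly both with the smooth case and with $\pi:\mathcal X^T\to\mathcal Z^T$. For this we follow the fixed points along a path of parameters.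

\subsection{The points $z_\chi$ vary continuously}

By Proposition~\ref{prop:quiver}, the fiber of $\operatorname{Spec}A_R=M_\Lambda(n,n)$ over the point of $\Lambda$ given by $k'$ is $\mathcal Z_{k'}$, so each $z_\chi$ is a set-theoretic section of $\operatorname{Spec}A_R\to\Lambda$.

\begin{lemma}\label{lem:section}
For each $\chi\in\operatorname{Irr}(W)$ the section $z_\chi$ is continuous.
\end{lemma}

\begin{proof}
We express the value of $f\in A_R$ at $z_\chi(k')$ as a trace on a module that depends polynomially on $k'$. Let $V$ act by $0$ on a $W$-module affording $\chi$, again denoted $\chi$, and let $\Delta_R=\mathbf H_R\otimes_{\mathbb C[V^*]\rtimes W}\chi\simeq R\otimes\mathbb C[V]\otimes\chi$. The subalgebra $\mathbb C[V]^W$ is central in $\mathbf H_R$, because it is central in every specialization and $\mathbf H_R$ is $R$-free. So $\bar\Delta_R=\Delta_R/\mathbb C[V]^W_+\Delta_R\simeq R\otimes\mathbb C[V]^{\mathrm{co}W}\otimes\chi$ is an $\mathbf H_R$-module, free of finite rank over $R$. Its fiber $\bar\Delta_{k'}$ is a finite-dimensional module, graded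 by $T$-weight and generated by $1\otimes\chi$. It is a module over $\bar{\mathbf H}_{k'}$, since the central elements of $\mathbb C[V^*]^W_+$ kill the generators.

An element $z\in Z_{k'}$ acts on $\bar\Delta_{k'}$ with the single eigenvalue $\omega_\chi(\boldsymbol\Omega^{k'}(z))$. To see this, decompose $z$ into weight components, which are central. Those of nonzero weight act nilpotently and are killed by $\boldsymbol\Omega^{k'}$. For $z$ of weight $0$, write its image in $\bar{\mathbf H}_{k'}$ as a sum of terms $g\,w\,g'$ with $g\in\mathbb C[V]^{\mathrm{co}W}$ and $g'\in\mathbb C[V^*]^{\mathrm{co}W}$ homogeneous of the same degree. The terms of positive degree kill $1\otimes\chi$, and the others add up to $\boldsymbol\Omega^{k'}(z)\in Z(\mathbb CW)$. So $z$ acts on $1\otimes\chi$ by the scalar $\omega_\chi(\boldsymbol\Omega^{k'}(z))$, and being central it acts by this scalar on the whole module.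

The coinvariant algebra is the regular representation of $W$, so $\dim e\bar\Delta_{k'}=\dim(\mathbb CW\otimes\chi)^W=\chi(1)$. If $f\in A_R$ specializes to $ze$, its trace on $\bar\Delta_{k'}$ is the trace of $z$ on $e\bar\Delta_{k'}$, namely $\chi(1)$ times the value of $f$ at $z_\chi(k')$. This trace is the value at $k'$ of the trace of $f$ on the free module $\bar\Delta_R$, a polynomial in $(a,b)$.
\end{proof}

\subsection{Labeling the fixed points of $\mathcal X$}

For $\tau\in[0,1]$ let $\lambda(\tau)=\lambda^s+\tau\sqrt{-1}\,\mathbf e_\iota$, and let $k_\tau$ be a parameter whose pair $(a,b)$ corresponds to $w_s\lambda(\tau)$, with $k_0=k$. Since $\operatorname{Re}\lambda(\tau)=\lambda^s$, the path lies in $\Lambda_s$. By Propositions~\ref{prop:chain} and~\ref{prop:quiver}, the family $M_{\lambda(\tau)}(v)\subset M_\Lambda(v)$ is identified with the family $\mathcal Z_{k_\tau}\subset\operatorname{Spec}A_R$ by a $T$-equivariant homeomorphism of total spaces. Write $z_\chi(\tau)=z_\chi(k_\tau)$, a continuous section by Lemma~\ref{lem:section}. For $\tau>0$ the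 left side of \eqref{eq:trace} is $a_{\iota'}+\tau\sqrt{-1}\,a_\iota$, so $\lambda(\tau)$ is generic, $\pi:\mathcal X_{\lambda(\tau)}(v)\to\mathcal Z_{k_\tau}$ is an isomorphism, and $\mathcal Z_{k_\tau}$ is smooth.

\begin{lemma}\label{lem:label}
There is a bijection $\chi\mapsto x_\chi$ from $\operatorname{Irr}(W)$ to $\mathcal X^T$ with $\pi(x_\chi)=z_\chi(k)$, such that, identifying $\operatorname{Fun}(\mathcal X^T)$ with $Z(\mathbb CW)$ by $f\mapsto\sum_\chi f(x_\chi)e_\chi$,
\begin{equation}\label{eq:reesX}
\operatorname{im}\bigl(\mathrm H_{S^1}(\mathcal X)\to\mathbb C[\hbar]\otimes\operatorname{Fun}(\mathcal X^T)\bigr)=\operatorname{Rees}_{\mathcal F}(Z(\mathbb CW)).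
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:trivial} the family $\mathcal X_{\lambda(\tau)}(v)$ over $[0,1]$ is $S^1$-equivariantly a product. Its fixed points therefore form disjoint continuous sections, constant in the trivialization. By Lemma~\ref{lem:singletons} for $k_1$, the fixed points at $\tau=1$ are the pairwise distinct $z_\chi(1)$; let $x_\chi(\tau)$ be the section with $\pi(x_\chi(1))=z_\chi(1)$. For $\tau>0$ the point $\pi(x_\chi(\tau))$ is one of the pairwise distinct $z_{\chi'}(\tau)$. The sets $\{\tau\in(0,1]:\pi(x_\chi(\tau))=z_{\chi'}(\tau)\}$, for varying $\chi'$, are closed, disjoint, finite in number, and cover the connected set $(0,1]$. So the one containing $1$, for which $\chi'=\chi$, is all of $(0,1]$. By continuity $\pi(x_\chi(0))=z_\chi(0)$; put $x_\chi=x_\chi(0)$. At $\tau=1$, the analog of \eqref{eq:reesX} is the smooth case of (b), since $\operatorname{im}\boldsymbol\Omega^{k_1}=Z(\mathbb CW)$. The trivialization gives an $S^1$-equivariant homeomorphism from the fiber at $1$ to $\mathcal X$ sending $x_\chi(1)$ to $x_\chi$,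 which transports the statement.
\end{proof}

By \eqref{eq:fun} and $\pi(x_\chi)=z_\chi(k)$, the inclusion $\operatorname{im}\boldsymbol\Omega^k\subset Z(\mathbb CW)$ is the map $f\mapsto f\circ\pi$ from $\operatorname{Fun}(\mathcal Z^T)$ to $\operatorname{Fun}(\mathcal X^T)$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\theta\in\mathrm H_T(\mathcal Z)=\mathrm H_{S^1}(\mathcal Z)$. Viewed on $\mathcal X^T$, the element $i_k^*\theta$ is the restriction of $\pi^*\theta$. By \eqref{eq:reesX} it lies in $\operatorname{Rees}_{\mathcal F}(Z(\mathbb CW))\cap(\mathbb C[\hbar]\otimes\operatorname{im}\boldsymbol\Omega^k)$, which is $\operatorname{Rees}_{\mathcal F}(\operatorname{im}\boldsymbol\Omega^k)$ by the definition of the induced filtration.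

Conversely, let $f\in\operatorname{Rees}_{\mathcal F}(\operatorname{im}\boldsymbol\Omega^k)$, regarded as a function $\mathcal Z^T\to\mathbb C[\hbar]$. By \eqref{eq:reesX} there is $\kappa\in\mathrm H_{S^1}(\mathcal X)$ whose restriction to $\mathcal X^T$ is $f\circ\pi$. We show that $\kappa$ descends to $\mathcal Z$, which by the equivariant form of \eqref{eq:les} means $\rho(\kappa)=0$. The point is that this condition lives on $E$ and $S$, which have even cohomology, so that it can be tested at fixed points. By the equivariant form of \eqref{eq:LH}, write $\kappa|_E=\sum_{j=0}^{s+1}\zeta^jc_j$ with $c_j\in\mathrm H_{S^1}(S)$.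

Let $q\in S^T$. The fiber $\pi^{-1}(q)=\mathbb P(\mathcal K_q)$ is $T$-stable. Its fixed points lie in the finite set $\mathcal X^T$, and at each of them $\kappa$ takes the value $f(q)$. Since $\mathbb P(\mathcal K_q)$ has even cohomology, restriction to its fixed points is injective by (L1) and (L2). So $\sum_j\zeta^j\,c_j|_q=f(q)\cdot1$ in $\mathrm H_{S^1}(\mathbb P(\mathcal K_q))=\bigoplus_{j=0}^{s+1}\mathbb C[\hbar]\zeta^j$, and $c_j|_q=0$ for $j\ge1$. The set $S^T\subset\mathcal Z^T$ is finite. By Proposition~\ref{prop:strata}(iii), $S$ is equivariantly homeomorphic to $\mathcal X^{s+2}_{n'}$ and has even cohomology, so $\mathrm H_{S^1}(S)\to\bigoplus_{q\in S^T}\mathbb C[\hbar]$ is injective. Hence $c_j=0$ for $j\ge1$, that is, $\rho(\kappa)=0$, and $\kappa=\pi^*\theta$ for some $\theta\in\mathrm H_{S^1}(\mathcal Z)$.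

Every point of $\mathcal Z^T$ is of the form $z_\chi(k)=\pi(x_\chi)$, and $\theta|_{\pi(x_\chi)}=\kappa|_{x_\chi}=f(\pi(x_\chi))$. So $i_k^*\theta=f$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bon}
C\'edric Bonnaf\'e, \emph{Calogero-Moser spaces vs unipotent representations}, arXiv:2112.13684 (2021).

\bibitem{EG}
Etingof and Ginzburg, Invent. Math. \textbf{147} (2002).

\bibitem{MN}
McGerty and Nevins, \emph{Kirwan surjectivity for quiver varieties}, Invent. Math. \textbf{212} (2018).

\end{thebibliography}
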